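\title{The third Zariski topology on an infinite group is not discrete}

\begin{abstract}
The $n$-th Zariski topology on a group $G$ is generated by the complements of the solution sets of equations in one variable, with coefficients in $G$, in which the variable occurs at most $n$ times. We prove that the third Zariski topology is not discrete on any infinite group, which answers a question of Banakh and Protasov. The statement holds uniformly: $M$ equations of degree at most $3$ that are not solved by $1$ cannot cover $G\setminus\{1\}$ once $|G|$ exceeds a bound depending only on $M$. The proof uses idempotent ultrafilters, a random walk on a group with infinite conjugacy classes, and commutation identities forced by equations $(xa)^3=1$.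
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a group with neutral element $1$, and let $G[x]=G*\langle x\rangle$ be the free product of $G$ and an infinite cyclic group generated by $x$. For $n\ge 0$ let $G^n[x]$ be the set of \emph{monomials of degree at most $n$}, that is, of elements of $G[x]$ that can be written as
\begin{equation}\label{eq:monomial}
w=a_0x^{\varepsilon_1}a_1x^{\varepsilon_2}\cdots x^{\varepsilon_k}a_k,\qquad 0\le k\le n,\quad a_0,\dots,a_k\in G,\quad \varepsilon_1,\dots,\varepsilon_k\in\{-1,1\}.
\end{equation}
For $g\in G$ let $w(g)\in G$ be the image of $w$ under the homomorphism $G[x]\to G$ that is the identity on $G$ and sends $x$ to $g$. The \emph{co-zero set} of $w$ is $\mathfrak Z_w=\{g\in G: w(g)\ne1\}$, and the \emph{$n$-th Zariski topology} $\mathfrak Z_{G^n[x]}$ on $G$ is the topology with sub-base $\{\mathfrak Z_w: w\in G^n[x]\}$. These topologies increase with $n$.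

In a Hausdorff group topology on $G$ every map $g\mapsto w(g)$ is continuous, so every set $\mathfrak Z_w$ is open. Hence, if $\mathfrak Z_{G^n[x]}$ is discrete, then $G$ carries no Hausdorff group topology other than the discrete one, and the reason is a finite list of equations of degree at most $n$. To make this precise, say that $w_1,\dots,w_M\in G[x]$ \emph{isolate $1$ in $G$} if $\bigcap_i\mathfrak Z_{w_i}=\{1\}$, that is, if $w_i(1)\ne1$ for all $i$ and every $g\in G\setminus\{1\}$ satisfies $w_i(g)=1$ for some $i$. Left translations are homeomorphisms of $(G,\mathfrak Z_{G^n[x]})$: substituting $gx$ for $x$ in \eqref{eq:monomial} gives $w'\in G^n[x]$ such that $\mathfrak Z_{w'}$ is the preimage of $\mathfrak Z_w$ under $y\mapsto gy$, and the inverse map is the translation by $g^{-1}$. Therefore $\mathfrak Z_{G^n[x]}$ is discrete on an infinite group $G$ if and only if finitely many monomials of degree at most $n$ isolate $1$.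

How small can this degree be? An equation $a_0x^{\pm1}a_1=1$ has exactly one solution, so $\mathfrak Z_{G^1[x]}$ is the cofinite topology. It is known that $\mathfrak Z_{G^2[x]}$ is not discrete on any infinite group, and that there is a countable group, Ol'shanskii's non-topologizable group, on which $\mathfrak Z_{G^{665}[x]}$ is discrete. Banakh and Protasov \cite{BP} posed the following problem: \emph{is the third Zariski topology $\mathfrak Z_{G^3[x]}$ non-discrete on each infinite group $G$?} The answer is yes.

\begin{theorem}\label{thm:main}
For every infinite group $G$ the topology $\mathfrak Z_{G^3[x]}$ is not discrete.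
\end{theorem}

So the largest $n$ such that $\mathfrak Z_{G^n[x]}$ is non-discrete on all infinite groups satisfies $3\le n\le 664$. The theorem has a uniform version that also covers finite groups. Throughout, $\mathbb N=\{1,2,\dots\}$.

\begin{theorem}\label{thm:uniform}
For every $M\in\mathbb N$ there is a finite $f(M)$ such that for every group $G$ (finite or infinite) with $|G|>f(M)$ and all $w_1,\dots,w_M\in G^3[x]$ with $w_i(1)\ne1$ there is $g\ne1$ in $G$ with $w_i(g)\ne1$ for all $i$. Moreover, for infinite $G$ every nonempty $\mathfrak Z_{G^3[x]}$-open set is infinite.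
\end{theorem}

A size restriction is necessary: in a group of order $M+1$ the monomials $c^{-1}x$, $c\ne1$, isolate $1$, so $f(M)\ge M+1$. Our proof is by compactness and gives no explicit upper bound.

The third result shows which equations cause the difficulty. Idempotent ultrafilters are recalled in Section~\ref{sec:ultra}. An ultrafilter $p$ \emph{converges} to $1$ if it contains every neighborhood of $1$. If a nonprincipal ultrafilter converges to $1$, then $\{1\}$ is not open.

\begin{theorem}\label{thm:idem}
Let $G$ be a group and $p$ a nonprincipal idempotent ultrafilter on $G$. Then $p$ converges to $1$ in the topology generated by all $\mathfrak Z_w$ with $w$ of the form \eqref{eq:monomial} where $k\le2$, or $k=3$ and the exponents $\varepsilon_1,\varepsilon_2,\varepsilon_3$ are not all equal. If $p$ contains an abelian subgroup of $G$, then $p$ converges to $1$ in $\mathfrak Z_{G^3[x]}$.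
\end{theorem}

Thus the obstacle consists of the equations $xaxbxc=1$ in groups without infinite abelian subgroups. Section~\ref{sec:model} works out a special case of Theorem~\ref{thm:main} that has the shape of the whole argument, and ends with the plan of the general proof.

\section{A model case}\label{sec:model}

We write $C(\kappa)$ for the centralizer of an element $\kappa$, and $C_H(\kappa)=C(\kappa)\cap H$. The index of $C_H(\kappa)$ in $H$ is the number of conjugates $h\kappa h^{-1}$, $h\in H$, and the solution set of $x\kappa x^{-1}=c$ is empty or a left coset of $C(\kappa)$. The elements of $H$ with finite conjugacy class form a normal subgroup $FC(H)$. A nontrivial group $H$ is \emph{ICC} if $FC(H)=\{1\}$, that is, if all its nontrivial conjugacy classes are infinite. Two subsets of a group \emph{commute} if every element of one commutes with every element of the other.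

\begin{lemma}\label{lem:FC}
\begin{enumerate}
\item[(a)] An infinite group whose conjugacy classes are all finite has an infinite abelian subgroup.
\item[(b)] If $F$ is a finite normal subgroup of $G$ and $G/F$ has an infinite abelian subgroup, then so does $G$.
\item[(c)] If $G$ has no infinite abelian subgroup, then $FC(E)$ is finite for every subgroup $E\le G$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The centralizer of a finite set is a finite intersection of subgroups of finite index, so it is infinite. Choose inductively $a_{k+1}\ne a_1,\dots,a_k$ in the centralizer of $\{a_1,\dots,a_k\}$. The elements $a_1,a_2,\dots$ are distinct and commute pairwise, so they generate an infinite abelian subgroup.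

(b) Let $A\le G$ be the preimage of an infinite abelian subgroup of $G/F$. For $g,a\in A$ we have $gag^{-1}a^{-1}\in F$, so the class of $a$ in $A$ lies in the finite set $Fa$. Apply (a) to $A$.

(c) The conjugacy classes of the group $FC(E)$ are finite; apply (a).
\end{proof}

\begin{example}[abelian groups]\label{ex:abelian}
Let $B$ be an infinite abelian subgroup of a group $G$. Then $B\setminus\{1\}$ is not covered by finitely many sets $\{x: x^k=c\}$ with $k\in\mathbb Z$, $c\in G\setminus\{1\}$. Indeed, suppose it is. Take distinct $g_1,g_2,\dots\in B$ and color a pair $i<j$ by a covering set that contains $g_i^{-1}g_j$. By Ramsey's theorem there are $i<j<l$ such that the three pairs have the same color. Then $x=g_i^{-1}g_j$, $y=g_j^{-1}g_l$ and $xy=g_i^{-1}g_l$ solve one equation $x^k=c$, so $c=(xy)^k=x^ky^k=c^2$ and $c=1$. In an abelian group every equation $w(x)=1$ with $w(1)\ne1$ has the form $x^k=c$ with $c\ne1$. So on an infinite abelian group no $\mathfrak Z_{G^n[x]}$ is discrete.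
\end{example}

The simplest way to isolate $1$ in a nonabelian group would use powers. Let $F$ be a finite normal subgroup of an infinite group $G$, and suppose that $g^n\in F\setminus\{1\}$ for all $g\in G\setminus F$. Then the equations $x=c$ and $x^n=c$, $c\in F\setminus\{1\}$, cover $G\setminus\{1\}$, so $\mathfrak Z_{G^n[x]}$ is discrete. For $n=3$ this cannot happen, and this is the first reason to expect Theorem~\ref{thm:main}.

\begin{proposition}\label{prop:model}
Let $F$ be a finite normal subgroup of an infinite group $G$. Then some $g\in G\setminus F$ satisfies $g^3\notin F\setminus\{1\}$.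
\end{proposition}

\begin{proof}
Suppose not. Then $Q=G/F$ is infinite and satisfies $x^3=1$ identically. For $m,s\in Q$ the relations $(ms)^3=1$ and $(ms^{-1})^3=1$ give $msm=s^{-1}m^{-1}s^{-1}$ and $ms^{-1}m=sm^{-1}s$. With $s^3=1$ we obtain
\[
m\cdot sms^{-1}=s^{-1}m^{-1}s^{-2}=s^{-1}m^{-1}s,\qquad sms^{-1}\cdot m=s^2m^{-1}s=s^{-1}m^{-1}s .
\]
So every element of $Q$ commutes with its conjugates, and every conjugacy class of $Q$ generates an abelian subgroup. If some class is infinite, $Q$ has an infinite abelian subgroup; otherwise it has one by Lemma~\ref{lem:FC}(a). By Lemma~\ref{lem:FC}(b), $G$ has an infinite abelian subgroup $B$. But $B\setminus\{1\}$ is covered by the sets $\{x:x=c\}$ and $\{x:x^3=c\}$ with $c\in F\setminus\{1\}$, contrary to Example~\ref{ex:abelian}.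
\end{proof}

The proof has three moves: the isolating equations forbid infinite abelian subgroups; one passes to a quotient by a finite normal subgroup, where the condition $w(1)\ne1$ is lost but the covering survives; and cube equations in the quotient force so much commutation that the first move is contradicted. The general proof makes the same moves, each of which becomes harder.
\begin{itemize}
\item The coefficients of an equation need not commute with the variable, and one triple $x,y,xy$ no longer suffices. Idempotent ultrafilters supply solutions together with their products in a form that can be iterated (Sections~\ref{sec:ultra} and~\ref{sec:equations}).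
\item The right finite normal subgroup is $FC(G)$, and the quotient $\Gamma$ is ICC (Section~\ref{sec:quotient}). Besides cube equations $(xa)^3=1$, all other kinds of equations appear in $\Gamma$. We show that finitely many of those never cover an ICC group (Section~\ref{sec:negligible}), so they can be avoided.
\item A cube equation holds only on a part of $\Gamma$. It no longer makes a conjugacy class commutative, but it produces a new infinite set that commutes with large parts of given subgroups. This contradicts a maximal choice of pairwise commuting infinite subgroups (Section~\ref{sec:cubes}).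
\end{itemize}

\section{Idempotent ultrafilters}\label{sec:ultra}

An \emph{ultrafilter} on a set $H$ is a family $p$ of nonempty subsets of $H$ that is closed under supersets and finite intersections and contains $A$ or $H\setminus A$ for each $A\subset H$. Every family of sets with the finite intersection property is contained in an ultrafilter. A point $y\in H$ is identified with the \emph{principal} ultrafilter $\{A: y\in A\}$; a nonprincipal ultrafilter contains no finite set. The set $\beta H$ of all ultrafilters on $H$, with the topology generated by the clopen sets $\{p:A\in p\}$, is a compact Hausdorff space in which $H$ is dense.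

We write $\forall^px\;\varphi(x)$, and say that $\varphi(x)$ holds for \emph{$p$-most} $x$, if $\{x:\varphi(x)\}\in p$. This quantifier commutes with negation, finite conjunctions and finite disjunctions, and so do iterated quantifiers $\forall^{p_1}x_1\cdots\forall^{p_m}x_m$. The order of iterated quantifiers matters. A true statement $\forall^{p_1}x_1\cdots\forall^{p_m}x_m\;\varphi$ has a witness $(x_1,\dots,x_m)$, since members of an ultrafilter are nonempty.

Now let $H$ be a group. For $p,q\in\beta H$ define $pq\in\beta H$ by
\[
A\in pq\iff\forall^px\,\forall^qy\;\;xy\in A .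
\]
The product is associative, since $A\in(pq)r$ and $A\in p(qr)$ both mean $\forall^px\,\forall^qy\,\forall^rz\;xyz\in A$. For $y\in H$ we have $A\in yq$ if and only if $y^{-1}A\in q$. Each map $r\mapsto rq$ is continuous, because $A\in rq$ if and only if $r$ contains the set $\{x:\forall^qy\;xy\in A\}$. So $\beta H$ is a compact \emph{right topological semigroup}. An ultrafilter $p$ is \emph{idempotent} if $pp=p$. If $B\le H$, then $p\mapsto\{A\subset B:A\in p\}$ is a bijection between the ultrafilters on $H$ that contain $B$ and the ultrafilters on $B$. It does not change the meaning of $\forall^p$ on $B$, so it preserves idempotents in both directions.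

We use two classical theorems. The \emph{Ellis--Numakura theorem}: every nonempty compact Hausdorff right topological semigroup contains an idempotent. \emph{B.~H.~Neumann's theorem} (1954): if a group is the union of finitely many left cosets of subgroups, then at least one of these subgroups has finite index.

\begin{lemma}\label{lem:exist}
Let $H$ be an infinite group.
\begin{enumerate}
\item[(a)] There is a nonprincipal idempotent $p\in\beta H$.
\item[(b)] If $\mathcal L$ is a family of subgroups of infinite index in $H$, there is an idempotent $p\in\beta H$ that contains no left coset $gL$, $g\in H$, $L\in\mathcal L$. If $\mathcal L\ne\emptyset$, such a $p$ is nonprincipal.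
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is the case $\mathcal L=\{\{1\}\}$ of (b). For (b), let $I$ be the set of ultrafilters that contain no coset $gL$. It is an intersection of clopen sets, hence closed. It is nonempty, because by Neumann's theorem the complements of the cosets $gL$ have the finite intersection property. If $q\in I$ and $y\in H$, then $yq\in I$, since $gL\in yq$ means $y^{-1}gL\in q$. The continuous map $r\mapsto rq$ therefore sends the dense set $H$ into the closed set $I$, so $rq\in I$ for all $r\in\beta H$. Thus $I$ is a compact subsemigroup and contains an idempotent. The last assertion holds because $g\in gL$.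
\end{proof}

The \emph{increasing products} of a sequence $x_1,\dots,x_m$ are the products $x_{i_1}\cdots x_{i_k}$ with $k\ge1$ and $i_1<\dots<i_k$. The next lemma replaces Ramsey's theorem in Example~\ref{ex:abelian}: for $m=2$ it gives $x,y,xy\in A$.

\begin{lemma}\label{lem:products}
Let $p\in\beta H$ be idempotent, $A\in p$ and $m\in\mathbb N$.
\begin{enumerate}
\item[(a)] $\forall^px_1\cdots\forall^px_m$: all increasing products of $x_1,\dots,x_m$ lie in $A$.
\item[(b)] One can choose $x_1,\dots,x_m$ one after another so that all increasing products lie in $A$ and each $x_i$ lies in a prescribed member of $p$, which may depend on $x_1,\dots,x_{i-1}$.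
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For fixed $i_1<\dots<i_k$ the statement $\forall^px_{i_1}\cdots\forall^px_{i_k}\;x_{i_1}\cdots x_{i_k}\in A$ says that $A\in p^k=p$. Inserting quantifiers over variables that do not occur does not change its truth, and the finitely many resulting statements can be combined by conjunction.

(b) Let $\psi_i(x_1,\dots,x_i)$ be the statement ``$\forall^px_{i+1}\cdots\forall^px_m$: all increasing products lie in $A$''. By (a), $\psi_0$ holds. If $\psi_{i-1}(x_1,\dots,x_{i-1})$ holds, then $\{x_i:\psi_i(x_1,\dots,x_i)\}\in p$, and we take $x_i$ in the intersection of this set with the prescribed one.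
\end{proof}

\section{Equations that hold along an idempotent}\label{sec:equations}

\subsection*{Normal forms}
Consider an equation $w(x)=1$ with $w$ as in \eqref{eq:monomial} and $1\le k\le3$. The equations $u_1u_2=1$ and $u_2u_1=1$ are equivalent, and so are $u=1$ and $u^{-1}=1$; inversion reverses the order of the letters and changes all exponents. Inverting if necessary, we may assume that the exponent $-1$ occurs at most as often as $+1$, hence at most once. Permuting cyclically, we may assume that the word begins with $x$ and that $x^{-1}$, if present, is the last occurrence of the variable. So $w(x)=1$ is equivalent, in every group containing the coefficients, to an equation of one of the following five \emph{types}, named by their exponents. The last column says that $x=1$ is not a solution, which is the condition $w(1)\ne1$.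
\[
\begin{array}{lll}
(+) & x=c & c\ne1\\
(+-) & xax^{-1}=c & c\ne a\\
(++) & xax=c & c\ne a\\
(++-)\quad & xaxbx^{-1}=c\qquad & c\ne ab\\
(+++) & xaxbxc=1 & abc\ne1
\end{array}
\]
Type $(+++)$ arises exactly when $k=3$ and $\varepsilon_1=\varepsilon_2=\varepsilon_3$. If $k=0$ and $w(1)\ne1$, the equation has no solutions.

The next lemma says that an idempotent ultrafilter behaves like the idempotent $1$ of the group: an equation that holds for $p$-most $x$ holds for $x=1$. For the types $(++)$ and $(++-)$ we also record a commutation property, which is needed in Section~\ref{sec:negligible}.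

\begin{lemma}\label{lem:eq}
Let $H\le K$ be groups, $p$ an idempotent ultrafilter on $H$, and $a,b,c\in K$.
\begin{enumerate}
\item[(a)] If $\forall^px\;\;xax^{-1}=c$, then $c=a$.
\item[(b)] If $\forall^px\;\;xax=c$, then $c=a$ and $\forall^py\,\forall^pz\;\;yz=zy$.
\item[(c)] If $\forall^px\;\;xaxbx^{-1}=c$, then $c=ab$, and $\forall^px\,\forall^py$: $y$ commutes with $axa^{-1}$.
\item[(d)] If $H$ is abelian and $\forall^px\;\;xaxbxc=1$, then $abc=1$.
\end{enumerate}
\end{lemma}

\begin{proof}
In each part we apply Lemma~\ref{lem:products}(a) to the set of solutions in $H$.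

(a) Take $x,y$ such that $x,y,xy$ are solutions. Then $c=x(yay^{-1})x^{-1}=xcx^{-1}$ and $c=xax^{-1}$, so $a=c$.

(b) For $p$-most $x$, then $y$, then $z$, the elements $x,xz,xy,xyz$ are solutions. From $xz\,a\,xz=c=x\,ax$ we get $z(ax)z=ax$, that is,
\begin{equation}\label{eq:invert}
(ax)\,z\,(ax)^{-1}=z^{-1}.
\end{equation}
The same computation with $xy$ in place of $x$ gives $(ax)\,yzy^{-1}(ax)^{-1}=z^{-1}$. Comparing, $yzy^{-1}=z$. The variable $x$ does not occur here, so $\forall^py\,\forall^pz\;yz=zy$. Now take $x,z$ such that $z$ is a solution, $xz=zx$ and \eqref{eq:invert} holds. Then $aza^{-1}=z^{-1}$, so $a=zaz=c$.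

(c) For $p$-most $x$, then $y$, the elements $x,y,xy$ are solutions. The equation for $xy$ gives $y(ax)\,yby^{-1}=x^{-1}cx$, and the equation for $y$ gives $yby^{-1}=a^{-1}y^{-1}c$. Substituting,
\[
y\,(axa^{-1})\,y^{-1}=x^{-1}cxc^{-1}.
\]
For $p$-most $x$ this holds for $p$-most $y$, so (a) applies with $x$ fixed and gives $axa^{-1}=x^{-1}cxc^{-1}$. Hence $y$ commutes with $axa^{-1}$ for $p$-most $y$. Moreover $xax=cxc^{-1}a$, while the equation for $x$ gives $xax=cxb^{-1}$. So $c^{-1}a=b^{-1}$ and $c=ab$.

(d) Put $e=(abc)^{-1}$, and for $x\in H$ put $x'=axa^{-1}$ and $x''=(ab)x(ab)^{-1}$. Since $xx'x''=xaxbx(ab)^{-1}$, the equation says $xx'x''=e$. For $p$-most $x$, then $y$, the elements $x,y,xy$ are solutions. Substituting $y'=y^{-1}e\,y''^{-1}$ into $xy\,x'y'\,x''y''=e$ gives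
\[
x\,yx'y^{-1}\,e\,y''^{-1}x''y''=e .
\]
Here we use that $H$ is abelian: $x''$ and $y''$ commute, so $x\,yx'y^{-1}\,e\,x''=e$. As $x^{-1}e=x'x''$, this yields $yx'y^{-1}=x^{-1}e\,x''^{-1}e^{-1}=x'e^{-1}$. For $p$-most $x$ this holds for $p$-most $y$, so (a) gives $x'=x'e^{-1}$ and $e=1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:idem}]
Since $p$ is closed under finite intersections and supersets, it suffices to show that $\mathfrak Z_w\in p$ for every $w$ under consideration with $w(1)\ne1$. Suppose $\mathfrak Z_w\notin p$. Then $\forall^px\;w(x)=1$, so $w$ is not constant, and we put the equation into normal form. Type $(+)$ contradicts nonprincipality. Types $(+-)$, $(++)$, $(++-)$ contradict Lemma~\ref{lem:eq}(a)--(c) with $H=K=G$. If the type is $(+++)$ and $p$ contains an abelian subgroup $H$, we view $p$ as an idempotent on $H$, and Lemma~\ref{lem:eq}(d) with $K=G$ gives $abc=1$, again a contradiction.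
\end{proof}

\begin{corollary}\label{cor:abelian}
If a group $G$ has an infinite abelian subgroup $B$, then no finite family in $G^3[x]$ isolates $1$ in $G$.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:exist}(a) there is a nonprincipal idempotent on $B$; view it as an idempotent $p$ on $G$ with $B\in p$. By Theorem~\ref{thm:idem} it converges to $1$ in $\mathfrak Z_{G^3[x]}$, so $\{1\}$ is not open.
\end{proof}

\section{Reduction to an ICC group}\label{sec:quotient}

In an ICC group all centralizers of nontrivial elements have infinite index, so an ultrafilter can avoid all their cosets, and commutation statements such as those in Lemma~\ref{lem:eq} become contradictions. We therefore pass to an ICC quotient. There the inequalities in the table of normal forms may fail, and we sort solution sets without reference to them.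

\begin{definition}\label{def:negl}
Let $\Gamma$ be a group. A \emph{cube set} is a set $\{x\in\Gamma:(xa)^3=1\}$ with $a\in\Gamma$; it is the solution set of an equation $xaxbxc=1$ with $a=b=c$. A \emph{negligible set} is the solution set in $\Gamma$ of one of the following equations with coefficients in $\Gamma$: an equation of type $(+)$, $(++)$ or $(++-)$; an equation $xax^{-1}=c$ with $a\ne1$; an equation $xaxbxc=1$ in which $a,b,c$ are not all equal.
\end{definition}

The case $a=1$ of type $(+-)$ is excluded because $x1x^{-1}=1$ holds for all $x$. Singletons are negligible, and so is every coset $gC(\kappa)=\{x:x\kappa x^{-1}=g\kappa g^{-1}\}$ with $\kappa\ne1$.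

\begin{lemma}\label{lem:translate}
Left translates of negligible sets are negligible.
\end{lemma}

\begin{proof}
If $Z$ is negligible and $d\in\Gamma$, then $d^{-1}Z=\{x:dx\in Z\}$. Substituting $dx$ for $x$ turns the five normal forms into
\[
x=d^{-1}c,\quad xax^{-1}=d^{-1}cd,\quad x(ad)x=d^{-1}c,\quad x(ad)xbx^{-1}=d^{-1}cd,\quad x(ad)x(bd)x(cd)=1 .
\]
The condition $a\ne1$ in the second is unchanged, and $ad=bd=cd$ only if $a=b=c$.
\end{proof}

\begin{proposition}\label{prop:reduction}
Let $M\in\mathbb N$. Suppose that for every $t\in\mathbb N$ there is a group $G_t$ with $|G_t|>t$ in which some $w^t_1,\dots,w^t_M\in G_t^3[x]$ isolate $1$. Then there are a group $\Gamma$, a subgroup $N\le\Gamma$ of finite index and $r,L\in\mathbb N$ such that: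
\begin{enumerate}
\item[(R1)] $\Gamma$ is ICC;
\item[(R2)] $FC(E)$ is finite for every subgroup $E\le\Gamma$;
\item[(R3)] $\Gamma$ contains $r$ pairwise commuting infinite subgroups, but no $r+1$ pairwise commuting subsets with at least $L$ elements each;
\item[(R4)] $N$ is covered by finitely many negligible sets and cube sets of $\Gamma$.
\end{enumerate}
\end{proposition}

The finite bound $L$ in (R3) is the reason for working in an ultraproduct. The argument of Section~\ref{sec:cubes} produces commuting sets of any prescribed finite size, and we need a group in which this is as good as commuting infinite sets.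

Recall that for a nonprincipal ultrafilter $\mathcal U$ on $\mathbb N$ the \emph{ultraproduct} $\mathbb G=\prod_tG_t/\mathcal U$ is the quotient of $\prod_tG_t$ by the normal subgroup of sequences $(g^t)$ with $\forall^{\mathcal U}t\;g^t=1$. We write $[g^t]$ for the class of $(g^t)$. We need \emph{\L o\'s's theorem} only for formulas without quantifiers: an equation with coefficients and values in $\mathbb G$ holds if and only if the corresponding equation between $t$-th coordinates holds in $G_t$ for $\mathcal U$-most $t$, and the same is true for Boolean combinations of equations, because $\forall^{\mathcal U}$ commutes with Boolean operations.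

\begin{proof}[Proof of Proposition~\ref{prop:reduction}]
\emph{Step 1: the ultraproduct.} Fix expressions \eqref{eq:monomial} for the $w_i^t$. There are finitely many possibilities for the $M$ sequences of exponents. Passing to a subsequence, which preserves $|G_t|>t$, we may assume that the exponents of $w_i^t$ do not depend on $t$. Let $\mathbb G=\prod_tG_t/\mathcal U$, and let $w_i\in\mathbb G^3[x]$ have the same exponents as $w^t_i$ and the classes of the sequences of coefficients as its coefficients. The group $\mathbb G$ is infinite: for each $k$ choose $k$ distinct elements in every $G_t$ with $t\ge k$; they define $k$ distinct elements of $\mathbb G$. By \L o\'s's theorem $w_i(1)\ne1$. If $g=[g^t]\ne1$, then for $\mathcal U$-most $t$ we have $g^t\ne1$ and so $w^t_i(g^t)=1$ for some $i$. One $i$ serves $\mathcal U$-most $t$, and $w_i(g)=1$. So $w_1,\dots,w_M$ isolate $1$ in $\mathbb G$. By Corollary~\ref{cor:abelian}, $\mathbb G$ has no infinite abelian subgroup.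

\emph{Step 2: the quotient.} By Lemma~\ref{lem:FC}(c), $\Phi=FC(\mathbb G)$ is finite. Put $\Gamma=\mathbb G/\Phi$ and write $\bar g=g\Phi$. The group $\Gamma$ is infinite. If $\bar g$ has finite class in $\Gamma$, then the class of $g$ lies in finitely many cosets of $\Phi$, so it is finite and $g\in\Phi$. This proves (R1). By Lemma~\ref{lem:FC}(b), $\Gamma$ has no infinite abelian subgroup, and (R2) follows from Lemma~\ref{lem:FC}(c).

\emph{Step 3: compactness.} Let $\theta_1,\theta_2,\dots$ be conditions on countably many variables $x_i$, each of the form $x_ix_j=x_jx_i$ or $x_i\ne x_j$. \emph{Claim: if $\theta_1,\dots,\theta_k$ have a common solution in $\Gamma$ for every $k$, then all $\theta_k$ have a common solution in $\Gamma$.}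

Write $\Phi=\{[\varphi_1^t],\dots,[\varphi_m^t]\}$ and $\Phi^t=\{\varphi_1^t,\dots,\varphi_m^t\}\subset G_t$. By \L o\'s's theorem, $[g^t]\in\Phi$ if and only if $\forall^{\mathcal U}t\;g^t\in\Phi^t$. Let $\theta_k^t$ be the condition $x_ix_jx_i^{-1}x_j^{-1}\in\Phi^t$ if $\theta_k$ is $x_ix_j=x_jx_i$, and $x_i^{-1}x_j\notin\Phi^t$ if $\theta_k$ is $x_i\ne x_j$. Then the images in $\Gamma$ of elements $[g_i^t]$ satisfy $\theta_k$ if and only if the coordinates $g_i^t$ satisfy $\theta_k^t$ for $\mathcal U$-most $t$. By assumption, the sets
\[
T_k=\{t\ge k:\ \theta_1^t,\dots,\theta_k^t\text{ have a common solution in }G_t\}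
\]
belong to $\mathcal U$, and they decrease. For $t\in T_1$ let $k(t)=\max\{k\le t:t\in T_k\}$, and let $(g_i^t)_i$ be a common solution of $\theta^t_1,\dots,\theta^t_{k(t)}$, with $g^t_i=1$ for variables that do not occur. For $t\notin T_1$ put $g_i^t=1$. If $t\in T_k$, then $k(t)\ge k$, so $\theta_k^t$ holds. Hence the images of the elements $[g_i^t]$ satisfy every $\theta_k$.

\emph{Step 4: the numbers $r$ and $L$.} If $E_1,\dots,E_k$ are pairwise commuting infinite subgroups of $\Gamma$, choose $y_j\in E_j\setminus\{y_1,\dots,y_{j-1}\}$ and obtain $k$ distinct pairwise commuting elements. If this were possible for arbitrarily large $k$, Step~3 would give infinitely many distinct pairwise commuting elements, and these would generate an infinite abelian subgroup. So $k$ is bounded. The value $k=1$ occurs, with $E_1=\Gamma$; let $r$ be the largest value. Suppose that for every $L$ there were $r+1$ pairwise commuting subsets with at least $L$ elements each. Apply Step~3 to variables $x_{j,l}$ ($1\le j\le r+1$, $l\in\mathbb N$) and the conditions $x_{j,l}\ne x_{j,l'}$ for $l\ne l'$ and $x_{j,l}x_{j',l'}=x_{j',l'}x_{j,l}$ for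 $j\ne j'$. This gives $r+1$ pairwise commuting infinite subsets. The subgroups they generate are infinite and commute pairwise, contrary to the choice of $r$. This proves (R3).

\emph{Step 5: the covering.} Discard the constant $w_i$ and put the equations $w_i(x)=1$ into normal form. Every element of $\Gamma\setminus\{1\}$ solves the image in $\Gamma$ of one of them, but the image of an equation $xax^{-1}=c$ with $a,c\in\Phi$ is the trivial equation. To remove such equations, let $K$ be the centralizer of $\Phi$ in $\mathbb G$. It is a finite intersection of subgroups of finite index, so its image $N$ has finite index in $\Gamma$. An equation $xax^{-1}=c$ with $a\in\Phi$ and $c\ne a$ has no solution in $K$; discard these equations as well. Each element of $N\setminus\{1\}$ is $\bar y$ for some $y\in K\setminus\{1\}$, and $y$ solves one of the remaining equations, so $\bar y$ solves its image. The solution set in $\Gamma$ of such an image is negligible for types $(+)$, $(++)$, $(++-)$, and for type $(+-)$ because now $\bar a\ne1$. For type $(+++)$ it is a cube set if $\bar a=\bar b=\bar c$, and negligible otherwise. Adding the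 negligible set $\{1\}$, we obtain (R4).
\end{proof}

\section{Negligible sets do not cover an ICC group}\label{sec:negligible}

\begin{proposition}\label{prop:ICC}
An ICC group is not a finite union of negligible sets.
\end{proposition}

The hypothesis cannot be dropped: in an abelian group the equation $xax^{-1}=a$ holds for all $x$. An idempotent that avoids cosets of centralizers avoids the first four kinds of negligible sets by Lemma~\ref{lem:eq}. For the equations $xaxbxc=1$ we have no such statement. Instead we look at all two-sided translates $x\mapsto gxh$ of the idempotent at once. Each of them is caught by one of finitely many equations, and two translates caught by the same equation turn out to be rigidly related. Lemma~\ref{lem:color} below shows that such a rigid coloring of the pairs $(g,h)$ does not exist. Its proof uses a random walk.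

\subsection*{Random walks and cosets}
Let $\Gamma$ be a countable group and $\mu$ a probability measure on $\Gamma$ with $\mu(\gamma)>0$ for all $\gamma$. Let $\xi_1,\xi_2,\dots$ be independent random elements with law $\mu$, and put $W_0=1$, $W_k=\xi_1\cdots\xi_k$. The law of $W_m$ is the convolution power $\mu^{*m}$. We use the \emph{mean ergodic theorem}: if $P$ is a contraction of a Hilbert space, then $\frac1n\sum_{m<n}P^m$ converges strongly to the orthogonal projection onto $\{f:Pf=f\}$.

\begin{lemma}\label{lem:walk}
Let $A\le\Gamma$ have infinite index, and let $V_n=\max_{\gamma\in\Gamma}\#\{0\le k\le n:W_k\in\gamma A\}$. Then $\mathbb E[V_n]=o(n)$ as $n\to\infty$.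
\end{lemma}

\begin{proof}
We first show that $\frac1n\sum_{m<n}\mu^{*m}(A)\to0$. On the space $\ell^2(A\backslash\Gamma)$ of square-summable functions on right cosets let $(R_tf)(A\gamma)=f(A\gamma t)$, a unitary operator, and let $P=\sum_t\mu(t)R_t$, a contraction. Since $R_tR_s=R_{ts}$, we have $P^m=\sum_t\mu^{*m}(t)R_t$. Let $\delta$ be the indicator of the coset $A$. Then $\langle R_t\delta,\delta\rangle$ is $1$ for $t\in A$ and $0$ otherwise, so $\mu^{*m}(A)=\langle P^m\delta,\delta\rangle$. By the mean ergodic theorem it suffices to show that $Pf=f$ implies $f=0$. If $Pf=f$, then $\|f\|^2=\sum_t\mu(t)\operatorname{Re}\langle R_tf,f\rangle$, where $\operatorname{Re}\langle R_tf,f\rangle\le\|f\|^2$ and all $\mu(t)$ are positive. Hence $\operatorname{Re}\langle R_tf,f\rangle=\|f\|^2$ and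
\[
\|R_tf-f\|^2=2\|f\|^2-2\operatorname{Re}\langle R_tf,f\rangle=0\qquad\text{for all }t .
\]
So $f$ is constant on the infinite set $A\backslash\Gamma$, and $f=0$.

If $W_k$ and $W_{k'}$ lie in the same left coset of $A$, then $W_k^{-1}W_{k'}\in A$. Therefore $V_n^2\le\#\{(k,k')\in[0,n]^2:W_k^{-1}W_{k'}\in A\}$. The condition is symmetric in $k,k'$, and for $k\le k'$ the element $W_k^{-1}W_{k'}=\xi_{k+1}\cdots\xi_{k'}$ has law $\mu^{*(k'-k)}$. Hence
\[
\mathbb E[V_n]^2\le\mathbb E[V_n^2]\le2\sum_{0\le k\le k'\le n}\mu^{*(k'-k)}(A)\le2(n+1)\sum_{m=0}^n\mu^{*m}(A)=o(n^2).\qedhere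
\]
\end{proof}

\begin{lemma}\label{lem:color}
Let $\Gamma$ be a countable group, $J$ a finite set, $a_j\in\Gamma$ and $A_j\le\Gamma$ subgroups of infinite index ($j\in J$). There is no map $\chi\colon\Gamma\times\Gamma\to J$ with the property
\begin{equation}\label{eq:rigid}
\chi(g,h)=\chi(g_1,h_1)=j\ \text{ and }\ ha_jg=h_1a_jg_1\quad\Longrightarrow\quad h^{-1}h_1\in A_j .
\end{equation}
\end{lemma}

If all $a_j$ equal one element $a$, this is Neumann's theorem: the sets $\{h:\chi(a^{-1}h^{-1},h)=j\}$ cover $\Gamma$, and by \eqref{eq:rigid} each lies in a left coset of $A_j$. In general, different colors are constrained along different curves $ha_jg=\ell$, and no single curve sees all constraints. A random word cut at a random place handles all $j$ at once, because the letter at the cut equals $a_j$ with positive probability.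

\begin{proof}
Suppose $\chi$ exists. Take $\mu$, $\xi_k$, $W_k$ as above, which is possible because $\Gamma$ is countable, and fix $n$. For $0\le k\le n$ and $j\in J$ let
\[
\pi_{k,j}=\Pr[\,\chi(\xi_{k+1}\cdots\xi_n,\ \xi_1\cdots\xi_k)=j\,],
\]
so that $\sum_{k=0}^n\sum_{j\in J}\pi_{k,j}=n+1$. Let $\Omega_{k,j}$ be the event that $\xi_{k+1}=a_j$ and $\chi(\xi_{k+2}\cdots\xi_{n+1},\,\xi_1\cdots\xi_k)=j$. The sequence $(\xi_1,\dots,\xi_k,\xi_{k+2},\dots,\xi_{n+1})$ is independent of $\xi_{k+1}$ and has the same law as $(\xi_1,\dots,\xi_n)$. Hence $\Pr[\Omega_{k,j}]=\mu(a_j)\pi_{k,j}$. On $\Omega_{k,j}$ the pair $g=\xi_{k+2}\cdots\xi_{n+1}$, $h=W_k$ has color $j$ and satisfies $ha_jg=W_{n+1}$, which does not depend on $k$. So if an outcome lies in $\Omega_{k,j}\cap\Omega_{k',j}$, then $W_k^{-1}W_{k'}\in A_j$ by \eqref{eq:rigid}. Thus, for each outcome, the number of $k$ for which $\Omega_{k,j}$ occurs is at most the variable $V_n^{j}$ of Lemma~\ref{lem:walk} for $A=A_j$. Taking expectations, $\mu(a_j)\sum_k\pi_{k,j}\le\mathbb E[V_n^j]$, and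
\[
n+1\le\sum_{j\in J}\mu(a_j)^{-1}\,\mathbb E[V_n^j]=o(n),
\]
a contradiction.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:ICC}]
Suppose that $\Gamma$ is ICC and $\Gamma=Z_1\cup\dots\cup Z_M$ with $Z_j$ negligible; fix a defining equation for each $Z_j$.

\emph{Reduction to countable $\Gamma$.} Let $\Gamma_0$ be a nontrivial countable subgroup containing all coefficients. Given $\Gamma_i$, let $\Gamma_{i+1}$ be generated by $\Gamma_i$ and, for each $\kappa\in\Gamma_i\setminus\{1\}$, countably many elements that conjugate $\kappa$ to infinitely many different elements. The union of the $\Gamma_i$ is a countable ICC group, and its intersections with the $Z_j$ are negligible in it. So we may assume that $\Gamma$ is countable.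

\emph{The coloring.} The subgroups $C(\kappa)$, $\kappa\ne1$, have infinite index. By Lemma~\ref{lem:exist}(b) there is a nonprincipal idempotent $p\in\beta\Gamma$ containing no left coset of any of them. For each $(g,h)\in\Gamma^2$ choose $j=\chi(g,h)$ with $\forall^px\;gxh\in Z_j$. We show that $Z_j$ is of type $(+++)$ by substituting $gxh$ for $x$ in the other normal forms.
\begin{itemize}
\item Type $(+)$ gives $\forall^px\;\;x=g^{-1}ch^{-1}$, but $p$ is nonprincipal.
\item Type $(+-)$ gives $\forall^px\;\;x(hah^{-1})x^{-1}=g^{-1}cg$ with $hah^{-1}\ne1$, so $p$ contains a left coset of $C(hah^{-1})$.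
\item Type $(++)$ gives $\forall^px\;\;x(hag)x=g^{-1}ch^{-1}$. By Lemma~\ref{lem:eq}(b), $C(y)\in p$ for $p$-most $y$, in particular for some $y\ne1$.
\item Type $(++-)$ gives $\forall^px\;\;x(hag)x(hbh^{-1})x^{-1}=g^{-1}cg$. By Lemma~\ref{lem:eq}(c), $C(\kappa)\in p$ for $\kappa=(hag)x(hag)^{-1}$ and $p$-most $x$, in particular for some $x\ne1$, and then $\kappa\ne1$.
\end{itemize}
Each case contradicts the choice of $p$. So $\chi$ takes values in the set $J$ of those $j$ for which $Z_j$ is defined by $xa_jxb_jxc_j=1$ with $a_j,b_j,c_j$ not all equal. For $j\in J$ put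
\[
A_j=C(b_ja_j^{-1})\cap C(c_ja_j^{-1}).
\]
One of $b_ja_j^{-1}$, $c_ja_j^{-1}$ is nontrivial and $\Gamma$ is ICC, so $A_j$ has infinite index. This is where cube sets have to be excluded: for $a_j=b_j=c_j$ the group $A_j$ would be $\Gamma$.

\emph{Rigidity.} We verify \eqref{eq:rigid}; then Lemma~\ref{lem:color} gives the contradiction. Let $\chi(g,h)=\chi(g_1,h_1)=j$, write $a,b,c$ for $a_j,b_j,c_j$, and let $hag=h_1ag_1=\ell$. Substituting $gxh$ into the equation and conjugating by $g$ gives $\forall^px\;\;x(hag)x(hbg)x(hcg)=1$, and likewise for $(g_1,h_1)$. With $\beta=hbg$, $\gamma=hcg$, $\beta_1=h_1bg_1$, $\gamma_1=h_1cg_1$ we get, for $p$-most $x$,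
\[
\beta x\gamma=(x\ell x)^{-1}=\beta_1x\gamma_1,\qquad\text{hence}\qquad x\,(\gamma_1\gamma^{-1})\,x^{-1}=\beta_1^{-1}\beta .
\]
If $\gamma_1\gamma^{-1}\ne1$, then $p$ contains a left coset of its centralizer. So $\gamma_1=\gamma$, and then $\beta_1=\beta$. Put $k=h^{-1}h_1$. From $hag=hkag_1$ we get $g_1=a^{-1}k^{-1}ag$. Now $\beta_1=\beta$ reads $hkba^{-1}k^{-1}ag=hbg$, that is, $k\,ba^{-1}k^{-1}=ba^{-1}$, and $\gamma_1=\gamma$ reads $hkca^{-1}k^{-1}ag=hcg$, that is, $k\,ca^{-1}k^{-1}=ca^{-1}$. Thus $k\in A_j$.
\end{proof}

\section{Cube equations force commutation}\label{sec:cubes}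

It remains to deal with the cube sets in (R4). The algebraic input is the following local version of the computation in Proposition~\ref{prop:model}.

\begin{lemma}\label{lem:cube}
Let $\Gamma$ be a group, $s\in\Gamma$ with $s^3=1$, $\sigma(\gamma)=s\gamma s^{-1}$, and $\Lambda_s=\{\ell\in\Gamma:(s\ell)^3=1\}$.
\begin{enumerate}
\item[(a)] If $\ell,m,\ell m\in\Lambda_s$, then $\sigma(\ell)\sigma(m)\sigma(\ell)^{-1}=m^{-1}\ell^{-1}m\,\sigma(m)\,\ell$.
\item[(b)] If, in addition, $\ell m=m\ell$, then $\sigma(m)$ commutes with $\ell$.
\item[(c)] If all increasing products of $u,v,z$ lie in $\Lambda_s$ and $h=v^{-1}uv$, then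
\[
\sigma(v)\,\bigl(uz^{-1}u^{-1}z\bigr)\,\sigma(v)^{-1}=hz^{-1}h^{-1}z .
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $(s\ell)^3=(s\ell s^{-1})(s^2\ell s^{-2})s^3\ell=\sigma(\ell)\sigma^2(\ell)\,\ell$. So $\ell\in\Lambda_s$ means $\ell\,\sigma(\ell)\,\sigma^2(\ell)=1$, that is, $\sigma^2(\ell)=\sigma(\ell)^{-1}\ell^{-1}$. Substituting this and the same formula for $m$ into $\ell m\,\sigma(\ell)\sigma(m)\,\sigma^2(\ell)\sigma^2(m)=1$, we get
\[
\ell m\cdot\sigma(\ell)\sigma(m)\sigma(\ell)^{-1}\cdot\ell^{-1}\sigma(m)^{-1}m^{-1}=1,
\]
which is (a).

(b) The left side of (a) is $\sigma(\ell m\ell^{-1})=\sigma(m)$, and the right side is $\ell^{-1}\sigma(m)\ell$.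

(c) The elements $u,v,z,uv,uz,vz,uvz$ lie in $\Lambda_s$, so (a) applies to the pairs $(\ell,m)=(u,v)$, $(u,z)$, $(u,vz)$. The left side of (a) is multiplicative in $m$, so the product of the first two right sides equals the third:
\[
v^{-1}u^{-1}v\,\sigma(v)\,u\cdot z^{-1}u^{-1}z\,\sigma(z)\,u=z^{-1}v^{-1}u^{-1}vz\,\sigma(v)\sigma(z)\,u .
\]
Canceling $\sigma(z)u$ on the right gives $h^{-1}\sigma(v)\,uz^{-1}u^{-1}z=z^{-1}h^{-1}z\,\sigma(v)$, which is (c).
\end{proof}

In a group of exponent $3$ we have $\Lambda_s=\Gamma$, and (b) with $\ell=m$ says that $m$ commutes with $sms^{-1}$. In our situation $\Lambda_s$ is only known to contain increasing products, so $\ell=m$ is not available. The point of (c) is that $s$ enters only through $\sigma(v)$. If $s$ and $s_0$ both satisfy the hypothesis for the same $u,v,z$, then $sv s^{-1}$ and $s_0vs_0^{-1}$ conjugate the commutator $uz^{-1}u^{-1}z$ to the same element, so their quotient commutes with it. We therefore need one finite configuration of products that lies in $\Lambda_s$ for many $s$. The many $s$ come from an ultrafilter $p$ that avoids negligible sets, and the configuration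 comes from idempotents on the commuting subgroups of (R3). On a first reading one may take $r=1$, when only (c) is used.

\begin{proposition}\label{prop:final}
There are no $\Gamma$, $N$, $r$, $L$ as in the conclusion of Proposition~\ref{prop:reduction}.
\end{proposition}

\begin{proof}
Suppose that $\Gamma,N,r,L$ satisfy (R1)--(R4), with $N$ of finite index.

\emph{Step 1: only cubes remain.} If $N$ were covered by finitely many negligible sets, then so would each left coset of $N$, by Lemma~\ref{lem:translate}, and hence $\Gamma$, contrary to (R1) and Proposition~\ref{prop:ICC}. So the sets $N\setminus Z$ with $Z$ negligible have the finite intersection property, and there is an ultrafilter $p$ on $\Gamma$ that contains $N$ and no negligible set. In particular $p$ contains no coset $gC(\kappa)$ with $\kappa\ne1$. This $p$ need not be idempotent.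

Let $Z_1,\dots,Z_k$ be the negligible sets and $Y_i=\{x:(xa_i)^3=1\}$, $i\in I$, the cube sets in (R4). For $d\in N$ the group $N=d^{-1}N$ is covered by the sets $d^{-1}Z_j$ and $d^{-1}Y_i$. The former are negligible, so some $d^{-1}Y_i$ belongs to $p$. Since $dxa_i$ and $xa_id$ are conjugate, $x\in d^{-1}Y_i$ means $(xa_id)^3=1$. Thus $N$ is a finite union
\[
N=\bigcup_{i\in I}N_i,\qquad N_i=\{d\in N:\ \forall^px\;\;(xa_id)^3=1\}.
\]

\emph{Step 2: idempotents on commuting subgroups.} Let $E_1,\dots,E_r$ be pairwise commuting infinite subgroups of $\Gamma$. Since $N$ has finite index, the groups $E_j\cap N$ are infinite, and we may assume $E_j\le N$. For $j\ge2$ let $q_j$ be a nonprincipal idempotent on $E_j$. In $E_1$ we shall need many different commutators, so we avoid centralizers. For $\kappa\in E_1\setminus FC(E_1)$ the subgroup $C_{E_1}(\kappa)$ has infinite index in $E_1$, and such $\kappa$ exist because $FC(E_1)$ is finite by (R2). By Lemma~\ref{lem:exist}(b) there is a nonprincipal idempotent $q_1$ on $E_1$ that contains no left coset of any such $C_{E_1}(\kappa)$. Every product $y_1\cdots y_r$ with $y_j\in E_j$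 lies in $N=\bigcup_iN_i$, so there is $i\in I$ with
\[
\forall^{q_1}y_1\cdots\forall^{q_r}y_r\quad y_1\cdots y_r\in N_i .
\]
Fix this $i$ and put $a=a_i$.

\emph{Step 3: a finite configuration in $N_i$.} We choose finite sets $D_j\subset E_j$ for $j=1,\dots,r$ such that, for each $j$,
\begin{equation}\label{eq:D}
\forall^{q_{j+1}}y_{j+1}\cdots\forall^{q_r}y_r\quad d\,y_{j+1}\cdots y_r\in N_i\qquad\text{for all }d\in D_1\cdots D_j .
\end{equation}
For $j=0$, with the empty product read as $\{1\}$, this is the conclusion of Step~2, and for $j=r$ it says $D_1\cdots D_r\subset N_i$. If \eqref{eq:D} holds for $j-1$, then the set $B_j$ of all $y_j\in E_j$ such that $\forall^{q_{j+1}}y_{j+1}\cdots\forall^{q_r}y_r\;\;d\,y_jy_{j+1}\cdots y_r\in N_i$ for all $d\in D_1\cdots D_{j-1}$ is a finite intersection of members of $q_j$. So $B_j\in q_j$, and every finite $D_j\subset B_j$ satisfies \eqref{eq:D}. We specify $D_j$ using Lemma~\ref{lem:products}(b).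

For $j=1$ choose successively $e_{1,0},u,v,z_1,\dots,z_L\in E_1$ with all increasing products in $B_1$ and with
\begin{equation}\label{eq:choice}
u\notin FC(E_1),\qquad v\ne1,\qquad z_k\notin\bigcup_{l<k}C_{E_1}(u)\,z_l .
\end{equation}
The first two conditions exclude finite sets, which are not in $q_1$. The third excludes the sets $C_{E_1}(u)z_l=z_l\,C_{E_1}(z_l^{-1}uz_l)$, which are not in $q_1$ because $z_l^{-1}uz_l\notin FC(E_1)$. For $j\ge2$ choose distinct $e_{j,0},e_{j,1},\dots,e_{j,L}\in E_j$ with all increasing products in $B_j$. In each case let $D_j$ be the set of all increasing products of the chosen sequence.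

\emph{Step 4: applying Lemma~\ref{lem:cube}.} Since $D_1\cdots D_r$ is a finite subset of $N_i$, the set
\[
X=\{x\in\Gamma:\ (xad)^3=1\ \text{ for all }d\in D_1\cdots D_r\}
\]
belongs to $p$. The first elements $e_{j,0}$ serve as a base point: let $d_0=e_{1,0}e_{2,0}\cdots e_{r,0}$. Let $\Lambda$ be the set of products $\ell=\ell_1\cdots\ell_r$, where $\ell_1$ is $1$ or an increasing product of $u,v,z_1,\dots,z_L$, and $\ell_j$ for $j\ge2$ is $1$ or an increasing product of $e_{j,1},\dots,e_{j,L}$. As the $E_j$ commute pairwise,
\[
d_0\ell=(e_{1,0}\ell_1)(e_{2,0}\ell_2)\cdots(e_{r,0}\ell_r)\in D_1\cdots D_r .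
\]
For $x\in X$ put $s_x=xad_0$ and $v_x=s_xvs_x^{-1}$. Then $(s_x\ell)^3=1$ for all $\ell\in\Lambda$. Taking $\ell=1$ gives $s_x^3=1$, and $\Lambda\subset\Lambda_{s_x}$.
\begin{enumerate}
\item[(i)] Let $j\ge2$ and $1\le t\le L$. The elements $\ell=e_{j,t}$ and $m=v$ commute, and $\ell,m,\ell m=ve_{j,t}$ lie in $\Lambda$. By Lemma~\ref{lem:cube}(b), $v_x$ commutes with $e_{j,t}$.
\item[(ii)] Let $1\le k\le L$, $h=v^{-1}uv$, $c_k=uz_k^{-1}u^{-1}z_k$ and $c_k'=hz_k^{-1}h^{-1}z_k$. All increasing products of $u,v,z_k$ lie in $\Lambda$. By Lemma~\ref{lem:cube}(c), $v_xc_kv_x^{-1}=c_k'$ for all $x\in X$. As $c_k,c_k'$ do not depend on $x$, the element $v_{x_0}^{-1}v_x$ commutes with $c_k$ for all $x_0,x\in X$.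
\end{enumerate}

\emph{Step 5: one commuting set too many.} Fix $x_0\in X$ and put
\[
X_1=\{c_1,\dots,c_L\},\qquad X_j=\{e_{j,1},\dots,e_{j,L}\}\quad(2\le j\le r),\qquad X_{r+1}=\{v_{x_0}^{-1}v_x:x\in X\}.
\]
The sets $X_1,\dots,X_r$ commute pairwise because $X_j\subset E_j$. The set $X_{r+1}$ commutes with $X_1$ by (ii) and with $X_2,\dots,X_r$ by (i). For $2\le j\le r$ we have $|X_j|=L$. Also $|X_1|=L$: the equality $c_k=c_l$ means $z_k^{-1}u^{-1}z_k=z_l^{-1}u^{-1}z_l$, that is, $z_kz_l^{-1}\in C_{E_1}(u)$, and \eqref{eq:choice} forces $k=l$. Finally, $X_{r+1}$ is infinite. Indeed, $v_x=x\kappa x^{-1}$ with $\kappa=(ad_0)v(ad_0)^{-1}\ne1$. If $v_x$ took finitely many values on $X$, then $X\in p$ would lie in finitely many left cosets of $C(\kappa)$, and one of them would belong to $p$, contrary to Step~1. So $\Gamma$ contains $r+1$ pairwise commuting subsets with at least $L$ elements each, which contradicts (R3).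
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:uniform}]
If for some $M$ no finite $f(M)$ exists, then for every $t\in\mathbb N$ there is a group $G_t$ with $|G_t|>t$ in which $M$ monomials of degree at most $3$ isolate $1$. Propositions~\ref{prop:reduction} and~\ref{prop:final} exclude this, which proves the first assertion of Theorem~\ref{thm:uniform}. In particular, in an infinite group $G$ no finite family in $G^3[x]$ isolates $1$, so $\{1\}$ is not open in $\mathfrak Z_{G^3[x]}$. This is Theorem~\ref{thm:main}.

For the last assertion of Theorem~\ref{thm:uniform}, let $G$ be infinite and suppose that $U$ is a nonempty finite open set. The topology contains the cofinite topology, so removing from $U$ all points but one leaves an open singleton $\{g\}$. Left translation by $g^{-1}$ is a homeomorphism, so $\{1\}$ is open, a contradiction.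
\end{proof}

\begin{thebibliography}{1}

\bibitem{BP}
Taras Banakh and Igor Protasov, \emph{Zariski topologies on groups}, arXiv:1001.0601 (2010).

\end{thebibliography}
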